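# Comeager sets of contractions on $\ell_p$ in four operator topologies

## Two theorems on the unit ball of $\mathcal B(\ell_p)$

Let $X=\ell_p(\mathbb N)$ over $\mathbb K=\mathbb R$ or $\mathbb C$, with $1<p<\infty$, and let $\mathcal B_1(X)=\{T\in\mathcal B(X):\|T\|\le1\}$ be its set of contractions. Four topologies on $\mathcal B_1(X)$ concern us.

- $\mathrm{WOT}$: $T_i\to T$ iff $\langle x^*,T_ix\rangle\to\langle x^*,Tx\rangle$ for all $x\in X$, $x^*\in X^*$.
- $\mathrm{SOT}$: $T_i\to T$ iff $T_ix\to Tx$ in norm for every $x\in X$.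
- $\mathrm{SOT}_*$: $T_i\to T$ iff $T_i^*x^*\to T^*x^*$ in norm for every $x^*\in X^*$.
- $\mathrm{SOT}^*$: $T_i\to T$ iff $T_i\to T$ both in $\mathrm{SOT}$ and in $\mathrm{SOT}_*$.

**Theorem A.** Let $1<p\ne2<\infty$ and $X=\ell_p(\mathbb N)$ over $\mathbb K=\mathbb R$ or $\mathbb C$. There is a set $\mathcal C\subseteq\mathcal B_1(X)$ which is $\mathrm{WOT}$-$G_\delta$ and $\mathrm{SOT}^*$-dense, such that the identity map $(\mathcal B_1(X),\mathrm{WOT})\to(\mathcal B_1(X),\mathrm{SOT}^*)$ is continuous at each point of $\mathcal C$. Consequently all topologies $\tau$ on $\mathcal B_1(X)$ with $\mathrm{WOT}\subseteq\tau\subseteq\mathrm{SOT}^*$ have the same comeager sets. In particular $\mathrm{WOT}$, $\mathrm{SOT}$, $\mathrm{SOT}_*$ and $\mathrm{SOT}^*$ have the same comeager sets.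

**Theorem B.** For $p=2$, no two of the four topologies have the same comeager sets.

So for $1<p<\infty$ the four topologies have the same comeager sets if and only if $p\neq2$. The question whether they do for $p\ne2$ is taken from the paper of Sophie Grivaux, Etienne Matheron and Quentin Menet, "Generic properties of l_p-contractions and similar operator topologies", arXiv:2207.07938 (2022). It comes with a known result that one may use: for $p>2$, every $\mathrm{SOT}^*$-comeager set is $\mathrm{SOT}$-comeager. We shall not need it.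

## What the statement compares

A subset of a topological space is **comeager** if it contains a countable intersection of dense open sets. A property of contractions is "generic" for a topology if the set of operators having it is comeager, so the theorem says that for $p\neq 2$ the word "generic" means the same thing for all four topologies. This is not automatic when topologies are comparable. On $\mathbb R$, the irrationals are comeager for the usual topology; for the discrete topology the only dense set is $\mathbb R$, so the only comeager set is $\mathbb R$. A finer topology has more open sets, but it is harder for a set to be dense.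

We use the following conventions and facts. The duality $\langle x^*,x\rangle$ is bilinear and $X^*=\ell_q$ with $\frac1p+\frac1q=1$. The canonical bases are $(e_j)$ and $(e_j^*)$, and $P_N$ is the projection onto the span of the first $N$ basis vectors. By reflexivity $T^{**}=T$. We write $|\cdot|_r$ for the $\ell_r$-norm on $\mathbb K^n$, and $\ell_r^n$ for $\mathbb K^n$ with this norm. All four topologies are Polish on $\mathcal B_1(X)$, so the Baire category theorem holds: comeager sets are dense. Clearly $\mathrm{WOT}\subseteq\mathrm{SOT}\subseteq\mathrm{SOT}^*$. Also $\mathrm{WOT}\subseteq\mathrm{SOT}_*\subseteq\mathrm{SOT}^*$, because $\langle x^*,T_ix\rangle=\langle T_i^*x^*,x\rangle$.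

On $\mathcal B_1(X)$, convergence can be tested on basis vectors. Indeed, if $x'=\sum_{i\le n}c_ie_i$ then for contractions $S,T_0$
$$\|(S-T_0)x\|\le2\|x-x'\|+\sum_{i\le n}|c_i|\,\|(S-T_0)e_i\|,$$
and finite combinations are dense; the same holds for adjoints, since $(e^*_i)$ has dense span in $\ell_q$. So every $\mathrm{SOT}^*$-neighbourhood of $T_0$ contains a set
$$\mathcal V=\{S\in\mathcal B_1(X):\ \|(S-T_0)e_i\|<\delta,\ \|(S-T_0)^*e_i^*\|<\delta,\ i\le n\}. \tag{1}$$
Likewise every $\mathrm{WOT}$-neighbourhood of $T_0$ contains a set given by finitely many conditions $|\langle e_i^*,(S-T_0)e_j\rangle|<\delta$, and every $\mathrm{SOT}$-neighbourhood a set given by finitely many conditions $\|(S-T_0)e_j\|<\delta$.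

**Example (the topologies differ).** Let $R_nx=x_1e_n$, a contraction. Then $R_n^*x^*=\langle x^*,e_n\rangle e_1^*\to0$ for each $x^*$, so $R_n\to0$ in $\mathrm{SOT}_*$ and in $\mathrm{WOT}$; but $\|R_ne_1\|=1$, so not in $\mathrm{SOT}$. Let $Q_nx=x_ne_1$. Then $Q_n\to0$ in $\mathrm{SOT}$, but $Q_n^*e_1^*=e_n^*$ has norm $1$, so not in $\mathrm{SOT}_*$.

## Dense $G_\delta$ sets on which the topologies agree

Theorem A is built on points of continuity of the identity map $\mathrm{WOT}\to\mathrm{SOT}^*$. The next lemma shows why they suffice.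

**Lemma 1.** If $\mathcal C$ is a dense $G_\delta$ subset of a topological space $Y$, then $\mathcal A\subseteq Y$ is comeager in $Y$ if and only if $\mathcal A\cap\mathcal C$ is comeager in $\mathcal C$.

*Proof.* ($\Rightarrow$) Let $\mathcal A\supseteq\bigcap_nV_n$ with $V_n$ dense open in $Y$. Then $V_n\cap\mathcal C$ is open in $\mathcal C$. It is dense in $\mathcal C$: if $W$ is open in $Y$ and meets $\mathcal C$, then $V_n\cap W$ is nonempty and open, so it meets the dense set $\mathcal C$. Thus $\mathcal A\cap\mathcal C\supseteq\bigcap_n(V_n\cap\mathcal C)$ is comeager in $\mathcal C$.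

($\Leftarrow$) Let $\mathcal A\cap\mathcal C\supseteq\bigcap_n(V_n\cap\mathcal C)$ with $V_n$ open in $Y$ and $V_n\cap\mathcal C$ dense in $\mathcal C$. Since $\mathcal C$ is dense in $Y$, so is $V_n$. Write $\mathcal C=\bigcap_nG_n$ with $G_n$ open; $G_n\supseteq\mathcal C$ is dense. Then $\mathcal A\supseteq\bigcap_nV_n\cap\bigcap_nG_n$. $\square$

**How the second sentence of Theorem A follows from the first.** Let $\mathcal C$ be as in the first sentence and $\mathrm{WOT}\subseteq\tau\subseteq\mathrm{SOT}^*$. Then $\mathcal C$ is $\tau$-$G_\delta$, because $\tau$ has at least the open sets of $\mathrm{WOT}$; and $\mathcal C$ is $\tau$-dense, because it is dense for the finer topology $\mathrm{SOT}^*$. On $\mathcal C$ the topologies induced by $\mathrm{WOT}$ and $\mathrm{SOT}^*$ coincide, by continuity of the identity at points of $\mathcal C$. The one induced by $\tau$ lies between them, so it is the same topology. By Lemma 1, $\mathcal A$ is $\tau$-comeager iff $\mathcal A\cap\mathcal C$ is comeager in $\mathcal C$,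 a condition in which $\tau$ no longer appears. Note the asymmetry: we need $G_\delta$ for the coarsest topology and density for the finest.

So we must find many points of continuity.

**Example (strict contractions are never points of continuity).** If $\|T\|<1$, put $T_n=T+(1-\|T\|)R_n$ with $R_n$ as above. Then $\|T_n\|\le1$ and $T_n\to T$ in $\mathrm{WOT}$, but $\|(T_n-T)e_1\|=1-\|T\|$ for all $n$.

**Example (the identity operator is a point of continuity).** This follows from the next lemma, applied to $I$ on $\ell_p$ and to its adjoint, the identity of $\ell_q$.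

## Norming vectors: weak convergence becomes strong

**Definition.** For a contraction $T$ on $\ell_r$, a vector $x$ is *norming* if $\|Tx\|=\|x\|$. The set of norming vectors is denoted $N(T)$. It is closed under multiplication by scalars, but need not be a linear subspace.

For $T=I$ we have $N(T)=\ell_r$; if $\|T\|<1$ then $N(T)=\{0\}$.

**Lemma 2.** Let $1<r<\infty$, and let $T,T_i$ be contractions on $\ell_r$ with $T_i\to T$ in $\mathrm{WOT}$. If $x\in\operatorname{span}N(T)$, then $\|T_ix-Tx\|\to0$.

*Proof.* By linearity it is enough to treat $x\in N(T)$, $x\ne0$. Put $y_i=T_ix$ and $y=Tx\ne0$. Then $y_i\to y$ weakly and $\|y_i\|\le\|x\|=\|y\|$. By weak lower semicontinuity of the norm, $\liminf\|y_i\|\ge\|y\|$, so $\|y_i\|\to\|y\|$. Choose a functional $y^*$ of norm $1$ with $\langle y^*,y\rangle=\|y\|$. Then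
$$\Big\|\tfrac12\Big(\tfrac{y_i}{\|y_i\|}+\tfrac{y}{\|y\|}\Big)\Big\|\ \ge\ \operatorname{Re}\Big\langle y^*,\tfrac12\Big(\tfrac{y_i}{\|y_i\|}+\tfrac{y}{\|y\|}\Big)\Big\rangle\ \longrightarrow\ 1 .$$
Since $\ell_r$ is uniformly convex, $\big\|\frac{y_i}{\|y_i\|}-\frac y{\|y\|}\big\|\to0$, and therefore $\|y_i-y\|\to0$. $\square$

The word that matters in Lemma 2 is "span". Consider the obvious plan: given $T_0$, find $T$ close to $T_0$ for which each $e_j$ is norming. This stops at once. If $e_j\in N(T)$ then $\|Te_j\|=1$, so $\|(T-T_0)e_j\|\ge1-\|T_0e_j\|$; for $T_0=0$ no such $T$ is $\mathrm{SOT}$-close to $T_0$. What Lemma 2 permits is that $e_j$ be a *linear combination* of norming vectors, while $\|Te_j\|$ itself is small.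

On a Hilbert space this freedom does not exist. If $r=2$, then $\|x\|^2-\|Tx\|^2=\langle(I-T^*T)x,x\rangle$ with $I-T^*T\ge0$, so $N(T)=\ker(I-T^*T)$ is a linear subspace. Then $e_j\in\operatorname{span}N(T)$ means $\|Te_j\|=1$ again. So any proof along these lines must use $r\neq2$, and must use it to produce a small $Te_j$ with $e_j\in\operatorname{span}N(T)$. We look for this first in dimension two.

## Two norming lines in $\ell_r^2$

**Lemma 3.** Let $1<r<\infty$, $r\neq2$, $0<\varepsilon<1$. There are a linear map $G:\mathbb K^2\to\mathbb K^2$ and $u_1\ne u_2$ in $\mathbb K$ such that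

1. $|G(t,s)|_r^r\le|t|^r+|s|^r$ for all $t,s\in\mathbb K$;
2. $|G(1,0)|_r\le\varepsilon$;
3. $|G(1,u_l)|_r^r=1+|u_l|^r$ for $l=1,2$.

In words: $G$ is a contraction of $\ell_r^2$ which almost kills $(1,0)$, although $(1,0)$ is a combination of the two norming vectors $(1,u_1)$ and $(1,u_2)$. For $r=2$ this is impossible: $N(G)$ would be a subspace containing two independent vectors, so $G$ would be isometric, contrary to item 2.

**The case $r=4$ by hand.** Let $0<b$ and $2b^4<1$. For $t,y\in\mathbb K$,
$$|y+bt|^4+|y-bt|^4=2(|y|^2+b^2|t|^2)^2+8b^2\big(\operatorname{Re}(y\bar t)\big)^2\le2|y|^4+12b^2|y|^2|t|^2+2b^4|t|^4 ,$$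
with equality when $t$ is a real multiple of $y$. Put $M=2+\frac{36b^4}{1-2b^4}$. Then
$$M|y|^4+|t|^4-\big(2|y|^4+12b^2|y|^2|t|^2+2b^4|t|^4\big)=\Big(\sqrt{M-2}\,|y|^2-\sqrt{1-2b^4}\,|t|^2\Big)^2,$$
because $(M-2)(1-2b^4)=36b^4$. So $|y+bt|^4+|y-bt|^4\le M|y|^4+|t|^4$, and equality holds on the two lines $t=\pm t^*y$ with $(t^*)^2=\frac{6b^2}{1-2b^4}$. With $b=\frac12$ we get $M=\frac{32}7$ and $(t^*)^2=\frac{12}7$. After rescaling $y=M^{-1/4}s$, the map $G(t,s)=(M^{-1/4}s+\frac t2,\,M^{-1/4}s-\frac t2)$ is a contraction of $\ell_4^2$, and the vectors $(1,\pm u)$ with $u=M^{1/4}/t^*$ are norming. One checks: $u^4=\frac{14}9$, and with $y=M^{-1/4}u$, $y^2=\frac7{12}$, we have $|G(1,u)|_4^4=2y^4+3y^2+\frac18=\frac{23}9=1+u^4$. Yet $|G(1,0)|_4=2^{1/4}/2<0.6$, and it is as small as we like if $b$ is small.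

### Proof of Lemma 3 for $r>2$

The point of this part is to repeat the computation with a general exponent. Choose $b>0$ with $2^{1/r}b\le\varepsilon$; then $2b^r\le\varepsilon^r<1$. Put
$$\zeta(t)=|1+bt|^r+|1-bt|^r-|t|^r\qquad(t\in\mathbb K).$$
Since $\zeta(t)\le2(1+b|t|)^r-|t|^r$ and $2b^r<1$, $\zeta(t)\to-\infty$ as $|t|\to\infty$. So $\zeta$ attains its maximum $M$ at some $t^*$. For real $t\to0$,
$$\zeta(t)=2+r(r-1)b^2t^2+o(t^2)-|t|^r ,$$
and $|t|^r=o(t^2)$ because $r>2$. So $\zeta(t)>2=\zeta(0)$ for small real $t\neq0$. Hence $M>2$ and $t^*\ne0$. As $\zeta$ is even, $-t^*$ is a second maximizer. We claim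
$$|y+bt|^r+|y-bt|^r\le M|y|^r+|t|^r\qquad(t,y\in\mathbb K), \tag{2}$$
with equality when $(t,y)$ is a multiple of $(\pm t^*,1)$. For $y\ne0$, divide by $|y|^r$: this is $\zeta(t/y)\le M$. For $y=0$, it is $2b^r\le1$. Put
$$G(t,s)=\big(M^{-1/r}s+bt,\ M^{-1/r}s-bt\big).$$
Item 1 is (2) with $y=M^{-1/r}s$. Item 2 holds since $|G(1,0)|_r=2^{1/r}b$. For item 3, equality in (2) with $t=1$ needs $y=\pm1/t^*$, that is, $s=u_{1,2}=\pm M^{1/r}/t^*$. $\square$

### Why $r<2$ needs another function

The same $\zeta$ fails for $1<r<2$. By concavity of $x\mapsto x^{r/2}$ and the parallelogram law,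
$$|1+w|^r+|1-w|^r\le2\Big(\tfrac{|1+w|^2+|1-w|^2}2\Big)^{r/2}=2(1+|w|^2)^{r/2}\le2+2|w|^r .$$
So if $2b^r<1$, then $\zeta(t)\le2-(1-2b^r)|t|^r<2=\zeta(0)$ for $t\ne0$. The only maximizer is $t=0$, and the corresponding $G$ has just one norming line, spanned by $(0,1)$.

The lesson is that we must look for a function with two maximizers, and that for $r<2$ the singular term $|\cdot|^r$ is stronger than a quadratic, instead of weaker. A singular term $+\kappa|s-d|^r$ creates an upward cusp-like bend at $d$ which no smooth function can compensate: *no maximum can sit at $d$*. So start with a function having one maximizer, add such a term, and try to put $d$ at the maximizer. This is impossible, and a continuity argument turns the impossibility into a second maximizer. (Taking $d$ to be the original maximizer is not enough: the maximum moves away from $d$, but nothing says that it is attained at two places. So $d$ must be allowed to vary.)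

### Proof of Lemma 3 for $1<r<2$

**Step 1: a function with one maximizer and a large maximum.** For $\gamma>1$ put
$$\theta_0(s)=|1+s|^r-\gamma|s|^r\qquad(s\in\mathbb K).$$
Then $\theta_0(s)\to-\infty$ as $|s|\to\infty$. If $s\notin[0,\infty)$ then $|1+s|<1+|s|$, so $\theta_0(s)<\theta_0(|s|)$. On $(0,\infty)$, $\theta_0'(s)=r\big((1+s)^{r-1}-\gamma s^{r-1}\big)$ is positive exactly when $1+\frac1s>\gamma^{1/(r-1)}$. So it is positive on $(0,s_0)$, zero at $s_0=(\gamma^{1/(r-1)}-1)^{-1}$, and negative afterwards. Hence $s_0>0$ is the unique maximizer of $\theta_0$ on $\mathbb K$. Using $\gamma s_0^{r-1}=(1+s_0)^{r-1}$,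
$$M_0:=\theta_0(s_0)=(1+s_0)^r-s_0(1+s_0)^{r-1}=(1+s_0)^{r-1}.$$
As $\gamma\to1^+$ we have $s_0\to\infty$, so $M_0\to\infty$. Fix $\gamma>1$ with $M_0\ge2\varepsilon^{-r}$. (For instance, if $r=\frac32$ and $\gamma=\sqrt2$, then $s_0=1$ and $M_0=\sqrt2$.)

**Step 2: a singular perturbation whose maximizers stay near $s_0$.** Let $\Delta=\{d\in\mathbb K:|d-s_0|\le s_0/2\}$, an interval or a disc. For $d\in\Delta$ the real part of $d$ is at least $s_0/2>0$, so $d\ne0,-1$; and $|d|\le2s_0$. For $0\le\kappa\le\kappa_0:=(\gamma-1)/2$ and $d\in\Delta$ put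
$$\theta_{\kappa,d}(s)=|1+s|^r-\gamma|s|^r+\kappa|s-d|^r .$$
We have $\theta_{\kappa,d}(s)\le(1+|s|)^r+\kappa_0(|s|+2s_0)^r-\gamma|s|^r$, and $1+\kappa_0<\gamma$. So there is $R$ with $\theta_{\kappa,d}(s)<0$ whenever $|s|>R$, for all these $\kappa$ and $d$ at once. Since $\theta_{\kappa,d}(s_0)\ge\theta_0(s_0)=M_0>0$, maximizers of $\theta_{\kappa,d}$ exist, all lie in $\{|s|\le R\}$, and $\max\theta_{\kappa,d}\ge M_0$.

On the compact set $K=\{|s|\le R,\ |s-s_0|\ge s_0/2\}$ we have $\theta_0\le M_0-\eta$ for some $\eta>0$, by uniqueness of the maximizer $s_0$. Fix $\kappa\in(0,\kappa_0]$ with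
$$\kappa(R+2s_0)^r<\eta\qquad\text{and}\qquad\kappa(2s_0)^r\le1 .$$
On $K$, $\theta_{\kappa,d}\le M_0-\eta+\kappa(R+2s_0)^r<M_0$. So for every $d\in\Delta$, all maximizers of $\theta_{\kappa,d}$ lie in $\Delta$.

**Step 3: for some $d\in\Delta$, $\theta_{\kappa,d}$ has two distinct maximizers.** Suppose instead that for every $d\in\Delta$ the maximizer $s^*(d)\in\Delta$ is unique.

First, $s^*:\Delta\to\Delta$ is continuous. If $d_k\to d$ but $s^*(d_k)\not\to s^*(d)$, then along a subsequence $s^*(d_k)\to s'\ne s^*(d)$ by compactness. Passing to the limit in $\theta_{\kappa,d_k}(s^*(d_k))\ge\theta_{\kappa,d_k}(s)$, by joint continuity in $(d,s)$, shows that $s'$ is a maximizer of $\theta_{\kappa,d}$, contrary to uniqueness.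

By Brouwer's fixed point theorem (on an interval, the intermediate value theorem), $s^*(d)=d$ for some $d\in\Delta$. Since $d\ne0,-1$, the function $\theta_0$ is $C^2$ near $d$, in the real sense if $\mathbb K=\mathbb C$. So its second difference at $d$ is $O(|h|^2)$ by Taylor's formula, and
$$\theta_{\kappa,d}(d+h)+\theta_{\kappa,d}(d-h)-2\theta_{\kappa,d}(d)=O(|h|^2)+2\kappa|h|^r>0$$
for small $h\neq0$, because $r<2$. But at a maximizer the left side is $\le0$. This contradiction proves the claim of this step.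

**Step 4: from two maximizers to $G$.** Fix $d$ as in Step 3, with maximizers $s_1\ne s_2$ and $M=\max\theta_{\kappa,d}\ge M_0$. We claim
$$|t+s|^r+\kappa|s-dt|^r\le M|t|^r+\gamma|s|^r\qquad(t,s\in\mathbb K), \tag{3}$$
with equality at $(1,s_l)$ and its multiples. For $t\neq0$, divide by $|t|^r$: this is $\theta_{\kappa,d}(s/t)\le M$. For $t=0$ it is $1+\kappa\le\gamma$. Replace $t$ by $M^{-1/r}t$ and $s$ by $\gamma^{-1/r}s$, that is, put
$$G(t,s)=\Big(M^{-1/r}t+\gamma^{-1/r}s,\ \ \kappa^{1/r}\big(\gamma^{-1/r}s-dM^{-1/r}t\big)\Big).$$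
Then (3) gives item 1. Item 3 holds with $u_l=\gamma^{1/r}M^{-1/r}s_l$, since then $(M^{-1/r},\gamma^{-1/r}u_l)=M^{-1/r}(1,s_l)$. Finally
$$|G(1,0)|_r^r=M^{-1}(1+\kappa|d|^r)\le\frac2{M_0}\le\varepsilon^r ,$$
which is item 2. $\square$

## From the gadget to one basis vector

Let us see what Lemma 3 gives near a $1\times1$ matrix $A=a$, $|a|<1$. Take $\beta\ge0$ with $|a|^r+\beta^r=1$, and define on $\ell_r$
$$Tz=\big(az_1;\ G(\beta z_1,z_2);\ 0,0,\dots\big),$$
where $G(\cdot,\cdot)$ occupies coordinates $2$ and $3$. Then $\|Tz\|^r\le|az_1|^r+\beta^r|z_1|^r+|z_2|^r\le\|z\|^r$. The vector $Te_1-ae_1$ has norm $\beta|G(1,0)|_r\le\varepsilon$. The vectors $(1,u_l\beta,0,\dots)$, $l=1,2$, are norming, and they span a subspace containing $e_1$. The auxiliary coordinate $z_2$ feeds the gadget and the gadget absorbs the missing mass $\beta^r|z_1|^r$.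

For an $N\times N$ matrix $A$ we need an operator $B$ in the role of $\beta$. On a Hilbert space $B=(I-A^*A)^{1/2}$ gives $|Ax|^2+|Bx|^2=|x|^2$ for all $x$. In $\ell_r^N$ such an identity is too much to ask.

**Example (no exact completion).** Let $r=4$, $N=2$, $Ax=(c(x_1+x_2),0)$ with $0<c<2^{-3/4}$; since $|x_1+x_2|\le2^{3/4}|x|_4$, $\|A\|<1$. For real $x_1,x_2$ the coefficient of $x_1^2x_2^2$ in $|x|_4^4-|Ax|_4^4$ is $-6c^4<0$. But $|Bx|_4^4$ is a sum of terms
$$|\alpha x_1+\beta x_2|^4=\big(|\alpha|^2x_1^2+2\operatorname{Re}(\alpha\bar\beta)x_1x_2+|\beta|^2x_2^2\big)^2,$$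
in each of which that coefficient is $4(\operatorname{Re}\alpha\bar\beta)^2+2|\alpha|^2|\beta|^2\ge0$. So no $B$ satisfies $|Ax|_4^4+|Bx|_4^4=|x|_4^4$ for all $x$.

**Example (a multiple of $I$ is too small).** The choice $B=(1-\|A\|^r)^{1/r}I$ satisfies $|Ax|_r^r+|Bx|_r^r\le|x|_r^r$, but for $A=\operatorname{diag}(a,0)$ with $0<a<1$ we get $|Ax|_r^r+|Bx|_r^r=|x|_r^r-a^r|x_2|^r$, so equality holds only on multiples of $e_1$.

By Lemma 2, however, we only need equality on a *spanning set* of vectors $x$. The second example suggests that $B$ should be as large as possible, and the right measure of size is the determinant: if the equality vectors all lie in a hyperplane, $B$ can be enlarged across that hyperplane at a small loss elsewhere.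

## Completing a strict contraction by a maximal determinant

**Lemma 4.** Let $1<r<\infty$, and let $A$ be an operator on $\ell_r^N$ with $\|A\|<1$. There is an operator $B$ on $\ell_r^N$ such that
$$|Ax|_r^r+|Bx|_r^r\le|x|_r^r\quad\text{for all }x, \tag{4}$$
and the vectors $x$ for which equality holds span $\mathbb K^N$.

*Proof.* Write $|\cdot|=|\cdot|_r$.

**Step 1: choice of $B$.** The set $\mathfrak B$ of all $B$ satisfying (4) is closed and bounded, hence compact. It contains the invertible operator $(1-\|A\|^r)^{1/r}I$. Let $B\in\mathfrak B$ maximize $|\det B|$; then $B$ is invertible.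

**Step 2: a competitor with larger determinant.** Let $E$ be the set of $x$ with $|x|=1$ and equality in (4). Suppose $\operatorname{span}E\ne\mathbb K^N$. Take a linear functional $\varphi\ne0$ vanishing on $E$ and a vector $u$ with $\varphi(u)=1$. Write $(u\otimes\varphi)x=\varphi(x)u$, and for small $\epsilon>0$ let
$$B_\epsilon=B\big((1-\epsilon)I+2N\epsilon\,u\otimes\varphi\big).$$
The second factor has the eigenvalue $1-\epsilon$ on $\ker\varphi$ (of dimension $N-1$) and $1-\epsilon+2N\epsilon$ at $u$. Hence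
$$|\det B_\epsilon|=|\det B|\,(1-\epsilon)^{N-1}(1-\epsilon+2N\epsilon)=|\det B|\,\big(1+N\epsilon+O(\epsilon^2)\big)>|\det B|$$
for small $\epsilon$. It remains to see that $B_\epsilon\in\mathfrak B$ for small $\epsilon$, which contradicts maximality. By homogeneity it is enough to check (4) for $|x|=1$. Let $m=\min_{|x|=1}|Bx|>0$ and fix $\eta>0$ with $2N|Bu|\eta\le m$.

**Step 3: vectors near the hyperplane $\ker\varphi$.** If $|x|=1$ and $|\varphi(x)|\le\eta$, then
$$|B_\epsilon x|\le(1-\epsilon)|Bx|+2N\epsilon|\varphi(x)||Bu|\le|Bx|-\epsilon m+\epsilon m=|Bx| ,$$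
so (4) for $B$ gives (4) for $B_\epsilon$ at $x$. Here the shrinking factor $1-\epsilon$ pays for the enlargement.

**Step 4: vectors away from the hyperplane.** The compact set $\{|x|=1,\ |\varphi(x)|\ge\eta\}$ is disjoint from $E$. So $|x|^r-|Ax|^r-|Bx|^r$ is bounded below on it by a positive constant. Since $B_\epsilon\to B$ in norm, (4) for $B_\epsilon$ holds on this set when $\epsilon$ is small. $\square$

## Contractions for which $e_1,\dots,e_N$ lie in the span of the norming vectors

**Proposition 5.** Let $1<r\ne2<\infty$ and $N\ge1$. Let $A$ be an operator on $\ell_r^N$ with $\|A\|<1$, regarded as an operator on $\ell_r$ (namely $P_NAP_N$), and let $0<\varepsilon<1$. There is a contraction $T$ on $\ell_r(\mathbb N)$ such that for all $j\le N$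
$$\|Te_j-Ae_j\|\le\varepsilon,\qquad T^*e_j^*=A^*e_j^*,\qquad e_j\in\operatorname{span}N(T).$$

*Proof.* Let $B$ be as in Lemma 4, and $G,u_1,u_2$ as in Lemma 3 for this $r$ and $\varepsilon$.

**Step 1: construction.** For $z\in\ell_r$ let $x=(z_1,\dots,z_N)$ and $y=(z_{N+1},\dots,z_{2N})$. Identify the first $3N$ coordinates of the target with $\ell_r^N\oplus_r(\ell_r^2)^N$, where the first $N$ coordinates form the summand $\ell_r^N$, and put
$$Tz=\big(Ax;\ G((Bx)_1,y_1),\dots,G((Bx)_N,y_N);\ 0,0,\dots\big).$$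

**Step 2: $T$ is a contraction.** By item 1 of Lemma 3 and by (4),
$$\|Tz\|^r\le|Ax|_r^r+\sum_{i\le N}\big(|(Bx)_i|^r+|y_i|^r\big)=|Ax|_r^r+|Bx|_r^r+|y|_r^r\le|x|_r^r+|y|_r^r\le\|z\|^r .$$

**Step 3: $T$ is close to $A$ on the first $N$ basis vectors, and $T^*$ agrees with $A^*$ there.** For $z=e_j$, $j\le N$, we have $x=e_j$, $y=0$ and $G((Be_j)_i,0)=(Be_j)_iG(1,0)$. So
$$\|Te_j-Ae_j\|^r=\sum_{i\le N}|(Be_j)_i|^r\,|G(1,0)|_r^r\le\varepsilon^r|Be_j|_r^r\le\varepsilon^r .$$
For $j\le N$ the $j$-th coordinate of $Tz$ is $(Ax)_j$ for every $z$, that is, $\langle e_j^*,Tz\rangle=\langle e_j^*,Az\rangle$. So $T^*e_j^*=A^*e_j^*$ exactly.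

**Step 4: the norming vectors.** Let $x\in\mathbb K^N$ be such that equality holds in (4), and put $z_l=(x,u_lBx,0,\dots)$ for $l=1,2$. Since $G((Bx)_i,u_l(Bx)_i)=(Bx)_iG(1,u_l)$, item 3 of Lemma 3 gives
$$\|Tz_l\|^r=|Ax|_r^r+\sum_{i\le N}|(Bx)_i|^r(1+|u_l|^r)=|Ax|_r^r+|Bx|_r^r+|u_lBx|_r^r=|x|_r^r+|u_lBx|_r^r=\|z_l\|^r .$$
So $z_1,z_2\in N(T)$. Let $c_1=\frac{u_2}{u_2-u_1}$ and $c_2=\frac{-u_1}{u_2-u_1}$. Then $c_1+c_2=1$ and $c_1u_1+c_2u_2=0$, so
$$(x,0,0,\dots)=c_1z_1+c_2z_2\in\operatorname{span}N(T).$$
By Lemma 4 such $x$ span $\mathbb K^N$. Hence $e_1,\dots,e_N\in\operatorname{span}N(T)$. $\square$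

## Density of the continuity points: end of the proof of Theorem A

Let $1<p\ne2<\infty$. Then also $q\neq2$, and one of $p,q$ is less than $2$; this is why both cases of Lemma 3 are needed for every $p$.

**Step 1: the sets whose intersection will be $\mathcal C$.** For $j,m\ge1$ let $\mathcal O_{j,m}$ be the set of $T\in\mathcal B_1(\ell_p)$ having a $\mathrm{WOT}$-open neighbourhood $U\subseteq\mathcal B_1(\ell_p)$ with $\operatorname{diam}\{Se_j:S\in U\}\le\frac1m$. Let $\mathcal O_{j,m}^*$ be defined in the same way with $\operatorname{diam}\{S^*e_j^*:S\in U\}\le\frac1m$. These sets are $\mathrm{WOT}$-open: if $U$ works for $T$, it works for each of its points.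

**Step 2: each $\mathcal O_{j,m}$ and each $\mathcal O_{j,m}^*$ is $\mathrm{SOT}^*$-dense.** Let $T_0\in\mathcal B_1(\ell_p)$ and let $\mathcal V$ be a neighbourhood as in (1), with parameters $n,\delta$. For $\rho<1$ put $A=\rho P_NT_0P_N$, so that $\|A\|\le\rho<1$. If $N\geq\max(n,j)$, then for $i\le n$
$$(A-T_0)e_i=\rho P_NT_0e_i-T_0e_i,\qquad (A-T_0)^*e_i^*=\rho P_N^*T_0^*e_i^*-T_0^*e_i^* ,$$
and $P_N^*$ is the projection onto the first $N$ coordinates of $\ell_q$. Both expressions tend to $0$ as $\rho\to1$ and $N\to\infty$. So we may fix $\rho$ and $N\ge\max(n,j)$ with $\|(A-T_0)e_i\|<\delta/2$ and $\|(A-T_0)^*e_i^*\|<\delta/2$ for $i\le n$.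

*$\mathcal O_{j,m}$ meets $\mathcal V$.* Apply Proposition 5 with $r=p$ and $\varepsilon<\min(1,\delta/2)$. For $i\le n$ the resulting $T$ satisfies $\|(T-T_0)e_i\|<\varepsilon+\delta/2<\delta$ and $\|(T-T_0)^*e_i^*\|=\|(A-T_0)^*e_i^*\|<\delta$. So $T\in\mathcal V$. Moreover $e_j\in\operatorname{span}N(T)$, so by Lemma 2 the map $S\mapsto Se_j$ is continuous at $T$ from $(\mathcal B_1(\ell_p),\mathrm{WOT})$ to the norm topology. Hence some $\mathrm{WOT}$-open $U\ni T$ has $\|Se_j-Te_j\|\le\frac1{2m}$ for $S\in U$, and $T\in\mathcal O_{j,m}$.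

*$\mathcal O_{j,m}^*$ meets $\mathcal V$.* Apply Proposition 5 with $r=q$ and the same $\varepsilon$ to $A^*$, which is an operator on $\ell_q^N$ of norm $\|A\|<1$. It gives a contraction $W$ on $\ell_q$ such that for $i\le N$
$$\|We_i^*-A^*e_i^*\|\leq\varepsilon<\delta/2,\qquad W^*e_i=Ae_i,\qquad e_i^*\in\operatorname{span}N(W).$$
Let $T=W^*\in\mathcal B_1(\ell_p)$, so $T^*=W$. For $i\le n$, $\|(T-T_0)e_i\|=\|(A-T_0)e_i\|<\delta$ and $\|(T-T_0)^*e_i^*\|<\delta/2+\delta/2=\delta$. So $T\in\mathcal V$. If $S_i\to T$ in $\mathrm{WOT}$, then $S_i^*\to W$ in the $\mathrm{WOT}$ of $\mathcal B(\ell_q)$, because $\ell_q^*=\ell_p$. Lemma 2 on $\ell_q$ gives $S_i^*e_j^*\to T^*e_j^*$ in norm. As before, $T\in\mathcal O_{j,m}^*$.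

**Step 3: the set $\mathcal C$.** Let
$$\mathcal C=\bigcap_{j,m\ge1}\big(\mathcal O_{j,m}\cap\mathcal O_{j,m}^*\big).$$
By Step 1 it is $\mathrm{WOT}$-$G_\delta$. The sets $\mathcal O_{j,m},\mathcal O_{j,m}^*$ are $\mathrm{WOT}$-open, hence $\mathrm{SOT}^*$-open, and they are $\mathrm{SOT}^*$-dense by Step 2. Since $\mathrm{SOT}^*$ is Polish, $\mathcal C$ is $\mathrm{SOT}^*$-dense by Baire's theorem. Notice that no single operator was shown to lie in $\mathcal C$: each construction handles finitely many coordinates and one side, $T$ or $T^*$, and Baire's theorem combines them.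

**Step 4: continuity at points of $\mathcal C$.** Let $T\in\mathcal C$ and $T_i\to T$ in $\mathrm{WOT}$ within $\mathcal B_1(\ell_p)$. Given $j,m$, the net is eventually in a neighbourhood $U$ of $T$ witnessing $T\in\mathcal O_{j,m}$, so eventually $\|T_ie_j-Te_j\|\le\frac1m$. Hence $T_ie_j\to Te_j$ for all $j$, and in the same way $T_i^*e_j^*\to T^*e_j^*$ for all $j$. As all operators are contractions, $T_i\to T$ in $\mathrm{SOT}^*$. This proves the first sentence of Theorem A. The second follows from it by Lemma 1, as shown above, and the third is the case of the four topologies. $\blacksquare$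

## Isometries and co-isometries of $\ell_2$: proof of Theorem B

Let $H=\ell_2$. We now use Hilbert space adjoints and the scalar product $\langle\cdot,\cdot\rangle$ of $H$; this changes none of the four topologies, since the two kinds of adjoint differ only by complex conjugation of coordinates. Let $\mathcal I$ be the set of (not necessarily surjective) isometries and $\mathcal I_*=\{T:T^*\in\mathcal I\}$. The unilateral shift $e_j\mapsto e_{j+1}$ is in $\mathcal I$ but not in $\mathcal I_*$. We determine for which of the topologies these two sets are comeager.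

**Step 1: both sets are $G_\delta$ for all four topologies.** For a unit vector $x$, weak lower semicontinuity of the norm shows that $\{T\in\mathcal B_1(H):\|Tx\|>1-\frac1n\}$ is $\mathrm{WOT}$-open. As $T\mapsto T^*$ is a $\mathrm{WOT}$-homeomorphism of $\mathcal B_1(H)$, so is $\{T\in\mathcal B_1(H):\|T^*x\|>1-\frac1n\}$. Intersect over $n$ and over a countable dense set of unit vectors $x$. A contraction $T$ in the first intersection has $\|Tx\|=1$ on a dense set of unit vectors, so it is an isometry; similarly for $T^*$. So $\mathcal I$ and $\mathcal I_*$ are $\mathrm{WOT}$-$G_\delta$, hence $G_\delta$ for the finer topologies. Such a set is comeager as soon as it is dense.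

**Step 2: where they are not dense.** If $T_i\to T$ in $\mathrm{SOT}$ with $T_i\in\mathcal I$, then $\|Tx\|=\lim\|T_ix\|=\|x\|$. So $\mathcal I$ is $\mathrm{SOT}$-closed, and likewise $\mathcal I_*$ is $\mathrm{SOT}_*$-closed. Both are then $\mathrm{SOT}^*$-closed. Neither contains $0$, so neither is dense for a topology for which it is closed. Comeager sets in Polish spaces are dense. Hence $\mathcal I$ is not comeager for $\mathrm{SOT}$ or $\mathrm{SOT}^*$, and $\mathcal I_*$ is not comeager for $\mathrm{SOT}_*$ or $\mathrm{SOT}^*$.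

**Step 3: the unitaries are $\mathrm{WOT}$-dense.** Given $T_0$ and $N$, let $A=P_NT_0P_N$ on $\mathbb K^N$, $D=(I-A^*A)^{1/2}$ and $D'=(I-AA^*)^{1/2}$. From $A(A^*A)=(AA^*)A$ we get $Af(A^*A)=f(AA^*)A$ for polynomials $f$. Approximating $(1-x)^{1/2}$ uniformly on $[0,1]$ by polynomials gives $AD=D'A$, and taking adjoints, $DA^*=A^*D'$. Therefore the matrix
$$U=\begin{pmatrix}A&D'\\D&-A^*\end{pmatrix}\quad\text{satisfies}\quad U^*U=\begin{pmatrix}A^*A+D^2&A^*D'-DA^*\\D'A-AD&D'^2+AA^*\end{pmatrix}=I ,$$
so it is unitary on $\mathbb K^{2N}$ (the Halmos unitary). Extend it by the identity on the remaining basis vectors. The resulting unitary on $H$ has the same entries as $T_0$ for indices $i,j\le N$. As $N$ is arbitrary, the unitaries are $\mathrm{WOT}$-dense. They lie in $\mathcal I\cap\mathcal I_*$, so by Step 1 both $\mathcal I$ and $\mathcal I_*$ are $\mathrm{WOT}$-comeager.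

**Step 4: $\mathcal I_*$ is $\mathrm{SOT}$-dense and $\mathcal I$ is $\mathrm{SOT}_*$-dense.** Given $T_0,n,\delta$, take $M\ge n$ so large that $A=P_MT_0P_M$ satisfies $\|(A-T_0)e_j\|<\delta$ for $j\le n$. Let $H'$ be the closed span of $\{e_j:j>2M\}$, $H''$ that of $\{e_j:j>M\}$, and $V:H'\to H''$ a unitary. Define $T$ from $H=\mathbb K^M\oplus\mathbb K^M\oplus H'$ to $H=\mathbb K^M\oplus H''$ by
$$T(x,y,h)=\big(Ax+(I-AA^*)^{1/2}y,\ Vh\big).$$
Then $TT^*$ acts as $AA^*+(I-AA^*)=I$ on $\mathbb K^M$ and as $VV^*=I$ on $H''$. So $TT^*=I$, which means that $T^*$ is an isometry, and $T$ is a contraction in $\mathcal I_*$. Also $Te_j=Ae_j$ for $j\le M$, so $\|(T-T_0)e_j\|<\delta$ for $j\le n$. Thus $\mathcal I_*$ is $\mathrm{SOT}$-dense, and by Step 1 it is $\mathrm{SOT}$-comeager. The map $T\mapsto T^*$ is a homeomorphism from $(\mathcal B_1(H),\mathrm{SOT})$ onto $(\mathcal B_1(H),\mathrm{SOT}_*)$ that exchanges $\mathcal I_*$ and $\mathcal I$. So $\mathcal I$ is $\mathrm{SOT}_*$-comeager.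

**Step 5: comparison.** Steps 2, 3 and 4 give:

| | $\mathrm{WOT}$ | $\mathrm{SOT}$ | $\mathrm{SOT}_*$ | $\mathrm{SOT}^*$ |
|---|---|---|---|---|
| $\mathcal I$ comeager? | yes | no | yes | no |
| $\mathcal I_*$ comeager? | yes | yes | no | no |

The four columns are pairwise different. So for any two of the topologies, one of the sets $\mathcal I,\mathcal I_*$ is comeager for one and not for the other. $\blacksquare$
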